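# Do the cofinalities of ultrapowers determine the regularity of an ultrafilter?

## 1. A guess: the cofinality function decides regularity

Attach to an ultrafilter $D$ two kinds of information. One is combinatorial: which "regularity" properties $D$ has, that is, how thinly large families of members of $D$ can be spread. The other is order-theoretic: for each cardinal $\lambda$, the cofinality of the ultrapower of $\langle\lambda,<\rangle$ modulo $D$. A thinly spread family lets one bound many functions at once, so regularity forces large cofinalities. The answer one would first guess is that the converse holds too, so that the cofinalities know everything about regularity. We fix the terms and then test this guess.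

**Definition (regularity).** Let $\nu\le\mu$ be infinite cardinals. An ultrafilter $D$ over a set $I$ is *$(\nu,\mu)$-regular* if there are sets $X_\alpha\in D$ $(\alpha<\mu)$ such that every $i\in I$ belongs to fewer than $\nu$ of the $X_\alpha$; equivalently, the intersection of any $\nu$ of the $X_\alpha$ is empty. Such a family is called a *witness*. Families are indexed families: we count indices $\alpha$.

*Example.* Let $I=[\mu]^{<\omega}$, the set of finite subsets of $\mu$, and let $X_\alpha=\{s\in I:\alpha\in s\}$. Finitely many of these sets always have a common element, so some ultrafilter $R$ contains them all. Each $s$ lies in exactly $|s|<\omega$ of them, so $R$ is $(\omega,\mu)$-regular. Note that $|I|=\mu$.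

**Definition (cofinality function).** For an ultrafilter $D$ over $I$, $\prod_D\lambda$ is the ultrapower modulo $D$ of the linear order $\langle\lambda,<\rangle$: functions $f:I\to\lambda$, with $f<g$ iff $\{i:f(i)<g(i)\}\in D$. The *cofinality function* of $D$ is $\lambda\mapsto\operatorname{cf}(\prod_D\lambda)$, on all cardinals $\lambda$.

The question, from Paolo Lipparini, "More Results on Regular Ultrafilters in ZFC", arXiv:0810.5587 (2008), is this. If $D$ and $D'$ (over arbitrary sets) have the same cofinality function, is it always true that for all infinite $\nu\le\mu$, $D$ is $(\nu,\mu)$-regular if and only if $D'$ is?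

**Test 1: principal ultrafilters.** If $D$ is generated by $\{i_0\}$, then $\prod_D\lambda\cong\lambda$, so its cofinality is $\operatorname{cf}\lambda$. Every member of $D$ contains $i_0$, so $i_0$ lies in all $\mu$ sets of any candidate witness, and $D$ is never $(\nu,\mu)$-regular.

**Test 2: a nonprincipal ultrafilter $D$ over $\omega$.** The sets $\{i:i>n\}$ $(n<\omega)$ witness $(\omega,\omega)$-regularity. Correspondingly $\operatorname{cf}(\prod_D\omega)>\omega$: given $f_0,f_1,\dots$, the function $g(i)=\max_{n\le i}f_n(i)+1$ exceeds each $f_n$ at all $i\ge n$. Now let $\kappa$ be regular and uncountable. Every $f:\omega\to\kappa$ is bounded, so the constant functions are cofinal and $\operatorname{cf}(\prod_D\kappa)=\kappa$. Correspondingly $D$ is not $(\kappa,\kappa)$-regular: given $X_\alpha\in D$ $(\alpha<\kappa)$, choose $i_\alpha\in X_\alpha$; some $i$ is chosen $\kappa$ times.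

The other pairs can also be done by hand. If $\nu<\mu$, a witness for $(\nu,\mu)$ restricted to $\nu^+$ indices would witness $(\nu^+,\nu^+)$-regularity, which we just excluded. Let $\nu=\mu$ be singular. If $\operatorname{cf}\mu=\omega$, let $\mu_k$ be increasing and cofinal in $\mu$, $k(\alpha)=\min\{k:\alpha<\mu_k\}$ and $X_\alpha=\{i:i>k(\alpha)\}$; the indices $\alpha$ with $i\in X_\alpha$ have $k(\alpha)<i$, so there are fewer than $\mu$ of them, and $D$ is $(\mu,\mu)$-regular. If $\operatorname{cf}\mu>\omega$ and $X_\alpha$ were a witness, choose $i_\alpha\in X_\alpha$; then $\mu$ would be a union of countably many sets of size $<\mu$, which is impossible. Thus $D$ is $(\nu,\mu)$-regular iff $\nu=\mu$ and $\operatorname{cf}\nu=\omega$.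

In both tests regularity is visible in the cofinalities. We now make the comparison systematic.

## 2. Bounding functions with a regular family

Let $D$ be an ultrafilter over $I$.

**Fact 2.1.** If $\nu\le\nu'\le\mu'\le\mu$ and $D$ is $(\nu,\mu)$-regular, then $D$ is $(\nu',\mu')$-regular.

*Proof.* Keep only $\mu'$ of the sets; each $i$ lies in fewer than $\nu\le\nu'$ of them. $\square$

**Fact 2.2.** If $D$ is $(\nu,\mu)$-regular and $\kappa\in[\nu,\mu]$ is a regular cardinal, then $\operatorname{cf}(\prod_D\kappa)>\mu$.

*Proof.* Let $X_\alpha$ be a witness and let $f_\alpha:I\to\kappa$ $(\alpha<\mu)$. Put $g(i)=\sup\{f_\alpha(i)+1:i\in X_\alpha\}$. This is a supremum of fewer than $\nu\le\kappa$ ordinals below the regular $\kappa$, so $g(i)<\kappa$. On $X_\alpha\in D$ we have $f_\alpha<g$. So no $\mu$ functions are cofinal. $\square$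

**Fact 2.3.** Let $\kappa$ be infinite regular. Then $\operatorname{cf}(\prod_D\kappa)\ge\kappa$. If every $f:I\to\kappa$ is bounded by some $\gamma<\kappa$ on a set in $D$, in particular if $|I|<\kappa$, then $\operatorname{cf}(\prod_D\kappa)=\kappa$.

*Proof.* Fewer than $\kappa$ functions are bounded pointwise, since $\kappa$ is regular. In the second situation the $\kappa$ constant functions are cofinal. $\square$

**Fact 2.4.** For $\kappa$ infinite regular the following are equivalent: (i) $D$ is $(\kappa,\kappa)$-regular; (ii) $\operatorname{cf}(\prod_D\kappa)\ne\kappa$; (iii) some $f:I\to\kappa$ is not bounded by any $\gamma<\kappa$ on a set in $D$.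

*Proof.* (i) implies (ii) by Fact 2.2, and (ii) implies (iii) by Fact 2.3. Given $f$ as in (iii), put $X_\xi=\{i:f(i)>\xi\}$ for $\xi<\kappa$. Its complement is not in $D$, so $X_\xi\in D$. And $i\in X_\xi$ only for $\xi<f(i)$, so for fewer than $\kappa$ values of $\xi$. $\square$

So the guess is correct for pairs $(\kappa,\kappa)$ with $\kappa$ regular. The last fact says that only regular $\lambda$ matter.

**Fact 2.5.** If the $L_i$ are linear orders without last element and $c_i=\operatorname{cf}(L_i)$, then $\operatorname{cf}(\prod_DL_i)=\operatorname{cf}(\prod_Dc_i)$. Hence two ultrafilters have the same cofinality function iff their cofinality functions agree at infinite regular $\lambda$.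

*Proof.* Strictly increasing cofinal maps $c_i\to L_i$ induce an order embedding $\prod_Dc_i\to\prod_DL_i$ with cofinal range. In particular, for $\lambda$ singular, $\operatorname{cf}(\prod_D\lambda)=\operatorname{cf}(\prod_D\operatorname{cf}\lambda)$; and for $\lambda$ finite $\prod_D\lambda\cong\lambda$. $\square$

## 3. Descending through finitely many successors

Is $(\omega,\omega_1)$-regularity visible? By Fact 2.2 it implies $\operatorname{cf}(\prod_D\omega)>\omega_1$ and $\operatorname{cf}(\prod_D\omega_1)>\omega_1$. Conversely, the second inequality gives $(\omega_1,\omega_1)$-regularity: sets $X_\alpha$ such that each $i$ lies in only countably many. Number these countably many $\alpha$ by natural numbers, separately for each $i$, and use the first inequality to bound all the numberings at once. After trimming, $i$ lies in only finitely many sets. This argument gives a theorem of ZFC.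

**Theorem C (ZFC).** Let $\nu$ be an infinite regular cardinal and $n<\omega$. Then $D$ is $(\nu,\nu^{+n})$-regular iff $\operatorname{cf}(\prod_D\nu^{+k})>\nu^{+n}$ for all $k\le n$. Also $D$ is $(\nu,\nu^{+\omega})$-regular iff $\operatorname{cf}(\prod_D\nu^{+k})>\nu^{+\omega}$ for all $k<\omega$. So for regular $\nu$ the cofinality function does determine $(\nu,\mu)$-regularity whenever $\nu\le\mu\le\nu^{+\omega}$.

*Proof.* The "only if" parts are Fact 2.2.

**Step 1: the descent, for $\mu=\nu^{+n}$.** The purpose is to lower the first coordinate of regularity one cardinal at a time. Assume $\operatorname{cf}(\prod_D\nu^{+k})>\mu$ for $k\le n$. We show by downward induction on $k\le n$ that $D$ is $(\nu^{+k},\mu)$-regular. For $k=n$ this is Fact 2.4. Let $k<n$ and let $X_\alpha$ $(\alpha<\mu)$ witness $(\nu^{+(k+1)},\mu)$-regularity. Then $x(i)=\{\alpha:i\in X_\alpha\}$ has size $\le\nu^{+k}$, so there is an injection $e_i:x(i)\to\nu^{+k}$. Let $f_\alpha(i)=e_i(\alpha)$ if $i\in X_\alpha$ and $f_\alpha(i)=0$ otherwise. Since $\operatorname{cf}(\prod_D\nu^{+k})>\mu$, some $g:I\to\nu^{+k}$ is above every $f_\alpha$ modulo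 $D$, so
$$X'_\alpha=\{i\in X_\alpha:e_i(\alpha)<g(i)\}\in D\qquad(\alpha<\mu).$$
As $e_i$ is injective, each $i$ lies in at most $|g(i)|<\nu^{+k}$ of the $X'_\alpha$. At $k=0$ we get $(\nu,\mu)$-regularity.

**Step 2: gluing, for $\mu=\nu^{+\omega}$.** The purpose is to join witnesses for the cardinals $\nu^{+k}$ into one. Let $\operatorname{cf}(\prod_D\nu^{+k})>\nu^{+\omega}$ for all $k<\omega$. By Step 1, for each $k$ there is a witness $X^k_\alpha$ $(\alpha<\nu^{+k})$ of $(\nu,\nu^{+k})$-regularity. If $\nu=\omega$, let $Z_k$ $(k<\omega)$ witness $(\omega,\omega)$-regularity; if $\nu>\omega$, let $Z_k=I$. For $\alpha<\nu^{+\omega}$ let $k=\min\{k:\alpha<\nu^{+k}\}$ and $X_\alpha=Z_k\cap X^k_\alpha$. Fix $i$. If $\nu=\omega$, then $i$ is in finitely many $Z_k$, and for each such $k$ in finitely many $X^k_\alpha$, so in finitely many $X_\alpha$. If $\nu>\omega$, the set of $\alpha$ with $i\in X_\alpha$ is a countable union of sets of size $<\nu$, hence of size $<\nu$ since $\nu$ is regular and uncountable. $\blacksquare$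

## 4. A hypothesis under which cofinalities decide everything

An ultrafilter over an infinite set $J$ is *uniform* if all its members have size $|J|$; a nonprincipal ultrafilter over $\omega$ is an example. If $f:I\to\lambda$, then $f(D)=\{X\subseteq\lambda:f^{-1}(X)\in D\}$ is an ultrafilter over $\lambda$.

**Theorem B.** Suppose every uniform ultrafilter over every regular uncountable cardinal $\lambda$ is $(\omega,\lambda)$-regular. Then the answer is "yes": if $D,D'$ have the same cofinality function, they have the same regularity properties.

We need one lemma about singular cardinals.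

**Lemma 4.1.** Let $\nu$ be singular. Then $D$ is $(\nu,\nu)$-regular iff $D$ is $(\operatorname{cf}\nu,\operatorname{cf}\nu)$-regular or $(\nu',\nu)$-regular for some infinite $\nu'<\nu$.

*Proof.* Let $\langle\nu_\xi:\xi<\operatorname{cf}\nu\rangle$ be an increasing sequence of infinite cardinals cofinal in $\nu$.

($\Leftarrow$) The second alternative suffices by Fact 2.1. In the first, let $Y_\xi$ $(\xi<\operatorname{cf}\nu)$ be a witness, $\xi(\alpha)=\min\{\xi:\alpha<\nu_\xi\}$ and $X_\alpha=Y_{\xi(\alpha)}$ for $\alpha<\nu$. Given $i$, the set $\{\xi:i\in Y_\xi\}$ has size $<\operatorname{cf}\nu$, so it is bounded by some $\xi^*<\operatorname{cf}\nu$. If $i\in X_\alpha$, then $\xi(\alpha)\le\xi^*$, so $\alpha<\nu_{\xi^*}$. Thus $i$ lies in fewer than $\nu$ of the $X_\alpha$.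

($\Rightarrow$) Let $X_\alpha$ $(\alpha<\nu)$ be a witness and $h(i)=\min\{\xi:|\{\alpha:i\in X_\alpha\}|<\nu_\xi\}$. If $D$ is not $(\operatorname{cf}\nu,\operatorname{cf}\nu)$-regular, Fact 2.4 gives $\xi<\operatorname{cf}\nu$ and $Y\in D$ with $h\le\xi$ on $Y$. The sets $X_\alpha\cap Y$ witness $(\nu_\xi,\nu)$-regularity. $\square$

*Proof of Theorem B.* Let $S_D$ be the class of infinite regular $\lambda$ with $\operatorname{cf}(\prod_D\lambda)\ne\lambda$. It can be read off from the cofinality function, and by Fact 2.4, $\lambda\in S_D$ iff $D$ is $(\lambda,\lambda)$-regular.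

**Step 1: $S_D$ is an initial segment.** The purpose is to turn the hypothesis into a statement about $D$ itself:
$$\text{if }\lambda\in S_D,\text{ then }D\text{ is }(\omega,\lambda)\text{-regular.}\tag{4.1}$$
If $\lambda=\omega$ this is Fact 2.4. If $\lambda>\omega$, Fact 2.4 gives $f:I\to\lambda$ unbounded modulo $D$. Then $f(D)$ contains no bounded subset of $\lambda$, so it is uniform, hence $(\omega,\lambda)$-regular by hypothesis. The preimages under $f$ of a witness show that $D$ is $(\omega,\lambda)$-regular. From (4.1) and Fact 2.1, if $\lambda\in S_D$ and $\kappa\le\lambda$ is infinite regular, then $\kappa\in S_D$.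

**Step 2: $S_D$ determines all regularity.** Let $\omega\le\nu\le\mu$; we decide from $S_D$ whether $D$ is $(\nu,\mu)$-regular.

*Case $\mu$ regular.* $D$ is $(\nu,\mu)$-regular iff $\mu\in S_D$: regularity for $(\nu,\mu)$ implies it for $(\mu,\mu)$, that is, $\mu\in S_D$; this gives $(\omega,\mu)$-regularity by (4.1), and then $(\nu,\mu)$-regularity.

*Case $\mu$ singular, all infinite regular $\lambda<\mu$ in $S_D$.* Then $D$ is $(\omega,\mu)$-regular, hence $(\nu,\mu)$-regular. Indeed, let $\mu_\xi$ $(\xi<\operatorname{cf}\mu)$ be increasing infinite regular cardinals cofinal in $\mu$. By (4.1) let $Z_\xi$ $(\xi<\operatorname{cf}\mu)$ witness $(\omega,\operatorname{cf}\mu)$-regularity and $X^\xi_\alpha$ $(\alpha<\mu_\xi)$ witness $(\omega,\mu_\xi)$-regularity. For $\alpha<\mu$ put $X_\alpha=Z_\xi\cap X^\xi_\alpha$ with $\xi=\min\{\xi:\alpha<\mu_\xi\}$. Each $i$ is in finitely many $Z_\xi$, and for each such $\xi$ in finitely many $X^\xi_\alpha$.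

*Case $\mu$ singular, some infinite regular $\lambda<\mu$ not in $S_D$.* If $\nu<\mu$, then $D$ is not $(\nu,\mu)$-regular: otherwise, with $\lambda'=\max(\nu,\lambda)^+<\mu$, it is $(\lambda',\lambda')$-regular by Fact 2.1, so $\lambda'\in S_D$, and $\lambda\in S_D$ by Step 1, a contradiction. If $\nu=\mu$, Lemma 4.1 and what we just proved show that $D$ is $(\mu,\mu)$-regular iff $\operatorname{cf}\mu\in S_D$.

If $D$ and $D'$ have the same cofinality function, then $S_D=S_{D'}$, so they have the same regularity properties. $\blacksquare$

The hypothesis of Theorem B holds under $V=L$, by a theorem of H.-D. Donder, *Regularity of ultrafilters and the core model*, Israel J. Math. 63 (1988), which we use as a black box. Hence ZFC, if consistent, does not refute the guess.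

## 5. The descent stalls below a singular cardinal

Theorem C walks down through successors. Let us try to walk past a limit. Let $a$ be singular of cofinality $\omega$, $\mu=a^+$, and let $\langle\rho_k:k<\omega\rangle$ be increasing infinite cardinals with supremum $a$. Assume $\operatorname{cf}(\prod_D\lambda)>\mu$ for all infinite regular $\lambda\le\mu$, the best information that the cofinality function could give. The first step down still works.

**Lemma 5.1.** If $\operatorname{cf}(\prod_D\mu)>\mu$ and $\operatorname{cf}(\prod_D\omega)>\mu$, then $D$ is $(\mu,\mu)$-regular and $(a,\mu)$-regular.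

*Proof.* By Fact 2.4 there are $X_\alpha\in D$ $(\alpha<\mu)$ such that $x(i)=\{\alpha:i\in X_\alpha\}$ always has size $<\mu$, so $\le a$. Inject $x(i)$ into $a$ and let $e_i(\alpha)$ be the least $k$ such that the image of $\alpha$ is below $\rho_k$. So $e_i:x(i)\to\omega$ and $|e_i^{-1}(k)|\le\rho_k$. As $\operatorname{cf}(\prod_D\omega)>\mu$, the functions equal to $e_i(\alpha)$ if $i\in X_\alpha$ and to $0$ otherwise have a common strict bound $g:I\to\omega$ modulo $D$. So $X'_\alpha=\{i\in X_\alpha:e_i(\alpha)<g(i)\}\in D$, and each $i$ lies in at most $\sum_{k<g(i)}\rho_k<a$ of the $X'_\alpha$. $\square$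

The next step fails. Now $|x(i)|<a$, but the size depends on $i$. Let $h(i)$ be the least $k$ with $|x(i)|\le\rho_k$. If $h$ were bounded by $k$ on some $Y\in D$, the sets $X_\alpha\cap Y$ would witness $(\rho_k^+,\mu)$-regularity. But $\operatorname{cf}(\prod_D\omega)>\omega$, so there are functions $I\to\omega$ that are unbounded modulo $D$, and nothing prevents $h$ from being one. To shrink the sets $x(i)$ we would then have to bound $\mu$ functions in an *ultraproduct* $\prod_D\rho_{h(i)}$ of varying cardinals. The cofinality function records only ultrapowers, with the same cardinal at every index.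

This is where a counterexample can be built.

**Theorem A.** If ZFC + "there are infinitely many supercompact cardinals" is consistent, so is ZFC + "there are a singular cardinal $a$ of cofinality $\omega$, with $\mu=a^+$, and ultrafilters $D,D'$ such that $\operatorname{cf}(\prod_D\langle\lambda,<\rangle)=\operatorname{cf}(\prod_{D'}\langle\lambda,<\rangle)$ for every cardinal $\lambda$, $D'$ is $(\omega,\mu)$-regular (hence $(\nu,\mu)$-regular for all infinite $\nu\le\mu$), but $D$ is $(\nu,\mu)$-regular only for $\nu\in\{a,\mu\}$."

Thus the guess is **not always true; it is independent of ZFC, modulo large cardinals**. ZFC does not prove it if infinitely many supercompact cardinals are consistent (Theorem A), and ZFC does not refute it if ZFC is consistent (Theorem B with Donder's theorem). So some hypothesis beyond ZFC is needed for a negative answer; no claim is made that the one in Theorem A is optimal. The rest of the lecture proves Theorem A.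

## 6. Sums of ultrafilters, and a reduction to one ultrafilter

**Definition (sums and products).** Let $E$ be an ultrafilter over $J$ and $D_j$ an ultrafilter over $I_j$ $(j\in J)$. The *sum* $\sum_ED_j$ is the ultrafilter over $\{(j,i):j\in J,\ i\in I_j\}$ with
$$X\in\textstyle\sum_ED_j\iff\{j:(X)_j\in D_j\}\in E,\qquad (X)_j=\{i:(j,i)\in X\}.$$
If all $D_j$ equal $D$, write $E\times D=\sum_ED$.

*Example.* If $E,D$ are nonprincipal over $\omega$, then $\{(j,i):j<i\}\in E\times D$, since for every $j$ the section $\{i:i>j\}$ is in $D$.

**Fact 6.1.** Let $\lambda$ be infinite regular and $c_j=\operatorname{cf}(\prod_{D_j}\lambda)$. Then $\operatorname{cf}(\prod_{\sum_ED_j}\lambda)=\operatorname{cf}(\prod_Ec_j)$. In particular $\operatorname{cf}(\prod_{E\times D}\lambda)=\operatorname{cf}(\prod_E\operatorname{cf}(\prod_D\lambda))$. If $\{j:c_j>\mu\}\in E$, then $\operatorname{cf}(\prod_{\sum_ED_j}\lambda)>\mu$.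

*Proof.* A function on pairs $(j,i)$ is a $J$-indexed family of functions of $i$, and the definition of the sum gives $\prod_{\sum_ED_j}\lambda\cong\prod_E(\prod_{D_j}\lambda)$. The orders $\prod_{D_j}\lambda$ have no last element, so Fact 2.5 applies. For the last statement, bound $\mu$ functions pointwise at those $j$ where $c_j>\mu$; this is possible because $c_j$ is a regular cardinal. $\square$

**Fact 6.2.** If $E$ is $(\nu,\mu)$-regular, so is $\sum_ED_j$.

*Proof.* Pull a witness back along $(j,i)\mapsto j$. $\square$

**Fact 6.3.** Let $\mu$ be regular, $|J|<\mu$ and $J_0\in E$. If $\sum_ED_j$ is $(\nu,\mu)$-regular, then $D_j$ is $(\nu,\mu)$-regular for some $j\in J_0$.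

*Proof.* Let $X_\alpha$ $(\alpha<\mu)$ be a witness. For each $\alpha$ the set $\{j:(X_\alpha)_j\in D_j\}$ is in $E$, so it meets $J_0$; choose $j_\alpha$ in both. As $|J|<\mu$ and $\mu$ is regular, there is $j$ such that $A=\{\alpha:j_\alpha=j\}$ has size $\mu$. The sets $(X_\alpha)_j$ $(\alpha\in A)$ are in $D_j$, and each $i\in I_j$ lies in fewer than $\nu$ of them, because $(j,i)$ lies in fewer than $\nu$ of the $X_\alpha$. $\square$

Next we see that half of the counterexample is free: once all relevant cofinalities exceed $\mu$, one can add full regularity without changing any cofinality.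

**Proposition 6.4.** Suppose $\operatorname{cf}(\prod_D\lambda)>\mu$ for every infinite regular $\lambda\le\mu$. Let $R$ be an $(\omega,\mu)$-regular ultrafilter over a set of size $\mu$ (Section 1) and $D'=R\times D$. Then $D'$ is $(\omega,\mu)$-regular and has the same cofinality function as $D$.

*Proof.* Regularity is Fact 6.2. Let $\lambda$ be infinite regular and $c=\operatorname{cf}(\prod_D\lambda)$, a regular cardinal. Then $c>\mu$: by hypothesis if $\lambda\le\mu$, and because $c\ge\lambda$ (Fact 2.3) if $\lambda>\mu$. Since $R$ lives on a set of size $\mu<c$, Facts 6.1 and 2.3 give $\operatorname{cf}(\prod_{D'}\lambda)=\operatorname{cf}(\prod_Rc)=c$. Conclude by Fact 2.5. $\square$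

So we need one ultrafilter $D$ with all cofinalities at regular $\lambda\le\mu$ above $\mu$, that is not $(\omega,\mu)$-regular. By Theorem C with $\nu=\omega$, no such $D$ exists for $\mu\le\omega^{+\omega}$, so a limit cardinal below $\mu$ is unavoidable.

## 7. Hiding a gap: a sum whose bad cardinals climb to $a$

A single ultrafilter with $\operatorname{cf}(\prod_D\kappa)=\kappa$ for some regular $\kappa<\mu$ is not $(\nu,\mu)$-regular for any $\nu\le\kappa$, but the cofinality function sees this at $\kappa$. The idea is to take ultrafilters $D_n$, each with its own bad cardinal $\kappa_n=\lambda_n^+$, where the $\kappa_n$ climb to $a$, and to form $\sum_ED_n$ with $E$ nonprincipal over $\omega$. A fixed $\lambda<a$ is good for all large $n$, so the sum sees only large cofinalities. Non-regularity survives by the pigeonhole Fact 6.3.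

How should $D_n$ lift all regular $\lambda\le\lambda_n$ above $\mu$, yet leave $\lambda_n^+$ alone? In two jumps, over a gap $\lambda_n<\lambda_n^+<\rho_n$: first an ultrafilter $F_n$ over the *small* set $\lambda_n$, which cannot move $\lambda_n^+$, lifts every regular $\lambda\le\lambda_n$ to at least $\rho_n$; then an ultrafilter $H_n$ lifts everything in $[\rho_n,\mu]$ above $\mu$ and does not move $\lambda_n^+$.

**Proposition 7.1.** Let $\lambda_0<\rho_0<\lambda_1<\rho_1<\cdots$ be infinite cardinals, $a=\sup_n\rho_n$, $\mu=a^+$. Suppose that for every $n$ there are ultrafilters $H_n$, $F_n$ such that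

- (H) $H_n$ is $(\rho_n,\mu)$-regular and $\operatorname{cf}(\prod_{H_n}\lambda_n^+)=\lambda_n^+$;
- (F) $F_n$ is over $\lambda_n$, and $\operatorname{cf}(\prod_{F_n}\lambda)\ge\rho_n$ for every infinite regular $\lambda\le\lambda_n$.

Let $D_n=H_n\times F_n$, let $E$ be a nonprincipal ultrafilter over $\omega$, and $D=\sum_ED_n$. Then (i) $\operatorname{cf}(\prod_D\lambda)>\mu$ for every infinite regular $\lambda\le\mu$; (ii) $D$ is not $(\nu,\mu)$-regular for any infinite $\nu<a$; (iii) $D$ is $(\mu,\mu)$-regular and $(a,\mu)$-regular.

*Proof.* (i) As $a$ is singular, either $\lambda<a$ or $\lambda=\mu$. Let $\lambda<a$ and let $n$ be such that $\lambda\le\lambda_n$. Put $c=\operatorname{cf}(\prod_{F_n}\lambda)$, a regular cardinal $\ge\rho_n$. By Fact 6.1, $\operatorname{cf}(\prod_{D_n}\lambda)=\operatorname{cf}(\prod_{H_n}c)$. This is $>\mu$: by Fact 2.2 if $c\in[\rho_n,\mu]$, by Fact 2.3 if $c>\mu$. This holds for all but finitely many $n$, hence for a set of $n$ in $E$, and Fact 6.1 gives $\operatorname{cf}(\prod_D\lambda)>\mu$. Now let $\lambda=\mu$. As $\lambda_n<\mu$, $\operatorname{cf}(\prod_{F_n}\mu)=\mu$ by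 Fact 2.3, so $\operatorname{cf}(\prod_{D_n}\mu)=\operatorname{cf}(\prod_{H_n}\mu)>\mu$ by Facts 6.1 and 2.2, for every $n$. Apply Fact 6.1 again.

(ii) Suppose $D$ is $(\nu,\mu)$-regular with $\nu<a$. The set $J_0=\{n:\lambda_n^+\ge\nu\}$ is cofinite, so in $E$. By Fact 6.3 some $D_n$ with $\nu\le\lambda_n^+$ is $(\nu,\mu)$-regular, hence $(\lambda_n^+,\lambda_n^+)$-regular by Fact 2.1, so $\operatorname{cf}(\prod_{D_n}\lambda_n^+)>\lambda_n^+$ by Fact 2.2. But $\operatorname{cf}(\prod_{F_n}\lambda_n^+)=\lambda_n^+$ by Fact 2.3, because $F_n$ is over $\lambda_n$; so $\operatorname{cf}(\prod_{D_n}\lambda_n^+)=\operatorname{cf}(\prod_{H_n}\lambda_n^+)=\lambda_n^+$ by Fact 6.1 and (H). Contradiction.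

(iii) By (i), $\operatorname{cf}(\prod_D\omega)>\mu$ and $\operatorname{cf}(\prod_D\mu)>\mu$. Apply Lemma 5.1. $\square$

It remains to find a model with such $H_n$ and $F_n$.

**Definition (fine ultrafilter, supercompact cardinal).** For cardinals $\rho\le\sigma$, $P_\rho\sigma$ is the set of subsets of $\sigma$ of size $<\rho$. An ultrafilter over $P_\rho\sigma$ is *fine* if it contains $\{x:\alpha\in x\}$ for every $\alpha<\sigma$. It is *normal* if every function $h$ with $h(x)\in x$ for almost all $x$ is constant on a set in the ultrafilter. An uncountable $\rho$ is *supercompact* if for every $\sigma\ge\rho$ there is a $\rho$-complete, fine, normal ultrafilter over $P_\rho\sigma$. Supercompact cardinals are inaccessible and are limits of inaccessibles.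

*Example.* If $U$ is a nonprincipal $\rho$-complete ultrafilter over $\rho$, then $\{X\subseteq P_\rho\rho:\{\alpha<\rho:\alpha\in X\}\in U\}$ is $\rho$-complete and fine: here $\alpha$ is viewed as a subset of $\rho$, and $\{\alpha:\beta\in\alpha\}=(\beta,\rho)\in U$.

A fine $\rho_n$-complete ultrafilter over $P_{\rho_n}\mu$ seems made for (H): the sets $\{x:\alpha\in x\}$ witness $(\rho_n,\mu)$-regularity, and $\rho_n$-completeness makes every function into $\lambda_n^+<\rho_n$ constant on a set in the ultrafilter. So the sensible first attempt is to let all $\rho_n$ be supercompact and to look for $F_n$. This cannot work in one model. There are only $\omega^{\lambda_n}=2^{\lambda_n}$ functions $\lambda_n\to\omega$, so (F) implies $2^{\lambda_n}\ge\rho_n$, and then $\rho_n$ is not inaccessible.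

The way out is to let the two ingredients come from different models. The fine ultrafilter is taken in a model in which $\rho_n$ is still supercompact. Then $\rho_n$ functions on $\lambda_n$ are added by a $\lambda_n^+$-c.c. forcing. The old ultrafilter is extended arbitrarily: its regularity is kept automatically, and the chain condition keeps functions into $\lambda_n^+$ bounded. The new functions produce $F_n$. To do this for all $n$ at once, $\rho_n$ must remain supercompact after the forcing that acts above $\rho_n$. That is the task of the next section.

## 8. Making infinitely many supercompact cardinals indestructible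

In a poset, $p\le q$ means that $p$ is stronger. A poset is *$\kappa$-directed closed* if every directed subset of size $<\kappa$ has a lower bound, and *$\kappa$-closed* if every descending sequence of length $<\kappa$ has one. For example, the countable partial functions from $\omega_1$ to $2$ are $\omega_1$-directed closed: take unions. A $\kappa$-closed forcing adds no sequences of length $<\kappa$ of elements of the ground model.

**Lemma 8.1.** Suppose the iterands of an iteration are forced to be $\kappa$-directed closed, and unions of fewer than $\kappa$ supports are supports. Then the iteration is $\kappa$-directed closed.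

*Proof.* Let $B$ be a directed set of fewer than $\kappa$ conditions. Define $r$ by recursion, trivial outside $\bigcup_{d\in B}\operatorname{supp}(d)$, which is a support. Suppose $r\restriction\beta$ is below all $d\restriction\beta$, $d\in B$. Any $d,d'\in B$ have some $d''\in B$ below both, and $d''\restriction\beta$, hence $r\restriction\beta$, forces $d''(\beta)\le d(\beta),d'(\beta)$. So $r\restriction\beta$ forces $\{d(\beta):d\in B\}$ to be directed, and we let $r(\beta)$ name a lower bound of it. Then $r$ is below all of $B$. $\square$

We use the following theorem of Laver, from *Making the supercompactness of $\kappa$ indestructible under $\kappa$-directed closed forcing*, Israel J. Math. 29 (1978).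

**Theorem 8.2 (Laver).** If $\rho$ is supercompact, there is $f:\rho\to V_\rho$ such that for all $x$ and all cardinals $\theta\ge\rho+|\operatorname{trcl}(x)|$ there is an elementary $j:V\to M$ with critical point $\rho$, $j(\rho)>\theta$, $M^\theta\subseteq M$ and $j(f)(\rho)=x$.

**Lemma 8.3 (Laver's preparation, started above $\gamma$).** Let $\rho$ be supercompact and $\gamma<\rho$ an infinite cardinal. There is a $\gamma^+$-directed closed poset $Q$, $|Q|\le\rho$, forcing that $\rho$ is supercompact and remains so after any $\rho$-directed closed forcing.

*Proof.* Fix $f$ as in Theorem 8.2.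

**Step 1: the iteration.** The purpose is to force, at each stage $\alpha<\rho$, with the poset that $f$ guesses. Define an iteration $\langle Q_\alpha:\alpha\le\rho\rangle$ with Easton support: supports are bounded below every inaccessible. Call $\alpha$ *active* if $\alpha>\gamma$ is inaccessible, $f(\beta)\in V_\alpha$ for all $\beta<\alpha$, and $f(\alpha)=(\tau,\delta)$ with $\delta$ an ordinal and $\tau$ a $Q_\alpha$-name forced to be an $\alpha$-directed closed poset. At an active $\alpha$ force with $\tau$; at all other stages the iterand is trivial. To keep the iteration small, at an active $\alpha$ use as entries only the names given by a maximal antichain of $Q_\alpha$ together with a function from it to the domain of the name of the underlying set of $\tau$. Nothing is lost, since densely many conditions decide a given element of $\tau$ to be the value of a name in that domain.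

As $\rho$ is inaccessible and $f$ maps into $V_\rho$, induction gives $Q_\alpha\in V_\rho$ for $\alpha<\rho$. Supports are bounded in $\rho$, so conditions of $Q=Q_\rho$ may be identified with elements of $V_\rho$, by dropping the trivial entries beyond the support. So $|Q|\le\rho$.

**Step 2: $Q$ is $\gamma^+$-directed closed.** All iterands are forced to be $\gamma^+$-directed closed, because active stages exceed $\gamma$. Supports lie in $(\gamma,\rho)$ and are bounded below each inaccessible in $(\gamma,\rho]$. Such inaccessibles are regular and $>\gamma$, so this is preserved by unions of at most $\gamma$ supports. Apply Lemma 8.1.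

**Step 3: choosing an embedding that guesses a given poset.** The purpose of the remaining steps is to prove supercompactness after an arbitrary $\rho$-directed closed forcing. Let $\dot R$ be a $Q$-name forced by $1$ to be a $\rho$-directed closed poset. This is general enough: a name for which some condition forces this can be changed to name the trivial poset below the conditions that force the opposite. The trivial poset $R$ also gives that $\rho$ is supercompact after $Q$ alone. Form $Q*\dot R$ with the same kind of names as in Step 1. Let $G*H$ be generic for it and let $\sigma\ge\rho$ be a cardinal. In $V$ put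
$$\chi=\max(|\operatorname{trcl}(\dot R)|,|Q*\dot R|,\rho),\qquad\theta=2^{2^{\sigma\chi}}.$$
A nice name for a subset of a set of size $\kappa$ consists of $\kappa$ antichains, so there are at most $(2^\chi)^\kappa=2^{\chi\kappa}$ of them. With $\kappa=\sigma$ and then $\kappa=2^{\sigma\chi}$ we get $(2^{2^\sigma})^{V[G*H]}\le\theta$. Since $P_\rho\sigma\subseteq P(\sigma)$, we have $|P(P_\rho\sigma)|\le\theta$ in $V[G*H]$.

By Theorem 8.2 with $x=(\dot R,\theta)$, let $j:V\to M$ have critical point $\rho$, $j(\rho)>\theta$, $M^\theta\subseteq M$ and $j(f)(\rho)=(\dot R,\theta)$.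

**Step 4: computing $j(Q)$.** The purpose is to see that $j(Q)$ begins with $Q*\dot R$ and then does nothing up to $\theta$. Since $f(\beta)\in V_\rho$ for $\beta<\rho$, $j(f)\restriction\rho=f$. So below $\rho$ the iterations agree, and since $\rho$ is inaccessible in $M$, $j(Q)_\rho=Q$. In $M$ stage $\rho$ is active with iterand $\dot R$. Indeed $\rho>\gamma$, and $\dot R$ is forced over $M$ to be $\rho$-directed closed: a directed subset of size $<\rho$ in $M[G]$ is one in $V[G]$, and its lower bound is an element of $R\in M[G]$. Antichains of $Q$ have size $\le\rho\le\theta$, so $M$ and $V$ use the same names as entries at this stage. Every later active stage $\alpha$ satisfies $j(f)(\rho)=(\dot R,\theta)\in V_\alpha$, so $\alpha>\theta$. Hence $j(Q)=Q*\dot R*\dot Q_{\rm tail}$, where all active stages of the tail are inaccessibles of $M$ above $\theta$.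

**Step 5: $Q_{\rm tail}$ is $\theta^+$-directed closed in $M[G*H]$.** The purpose is to have a tail that adds no short sequences. Let $\{d_\xi:\xi<\theta\}\in M[G*H]$ be a directed family of conditions of $Q_{\rm tail}$, with names $\dot d_\xi$ in $M$. As $|Q*\dot R|\le\theta$, in $M$ there are at most $\theta$ possible supports of the $\dot d_\xi$. Let $S\in M$ be the union of these supports. It lies above $\theta$, and for each inaccessible $\beta>\theta$ of $M$ with $\beta\le j(\rho)$ it is bounded below $\beta$, since $\beta$ is regular and $>\theta$. So $S$ is a support. In $M$ define $r$ with support contained in $S$ by recursion: $r(\beta)$ names a lower bound of $\{\dot d_\xi(\beta):\xi<\theta\}$ if there is one, and $1$ otherwise. As in Lemma 8.1, in $M[G*H]$ we get by induction on $\beta$ that $r\restriction\beta$ is below all $d_\xi\restriction\beta$: then it forces $\{d_\xi(\beta):\xi<\theta\}$ to be directed, and at an active $\beta>\theta$ the iterand is $\beta$-directed closed, so a lower bound exists.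

**Step 6: closure of the models.** The purpose is to transfer closure from $M[G*H]$ to $V[G*H]$. A $\theta$-sequence of ordinals in $V[G*H]$ has a nice name that consists of at most $\theta$ pieces of data from $M$, as $|Q*\dot R|\le\theta$. So the name is in $M$. Since $M[G*H]$ satisfies choice, it is closed under all $\theta$-sequences of $V[G*H]$ of its elements. In particular descending sequences of length $\le\theta$ in $Q_{\rm tail}$ lie in $M[G*H]$, so $Q_{\rm tail}$ is $\theta^+$-closed in $V[G*H]$. Let $K$ be $Q_{\rm tail}$-generic over $V[G*H]$. Then $K$ adds no $\theta$-sequences of ordinals to $V[G*H]$, so $M[G*H*K]$ is closed under $\theta$-sequences of $V[G*H*K]$.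

**Step 7: lifting $j$ to $V[G]$.** For $p\in G$, the support of $p$ is bounded in $\rho$ and $p$ is identified with an element of $V_\rho$, so $j(p)$ is $p$ followed by trivial entries. Thus $j''G\subseteq G*H*K$, and $j$ lifts to $j:V[G]\to M[G*H*K]$ by sending the value of a name $\dot x$ under $G$ to the value of $j(\dot x)$ under $G*H*K$.

**Step 8: a master condition.** The purpose is to lift $j$ once more, through $H$. The restriction of $j$ to the at most $\theta$ many names in the domain of the name of the underlying set of $\dot R$ is in $M$, since $M^\theta\subseteq M$. So $j''H\in M[G*H*K]$. As $H$ is a filter, $j''H$ is a directed subset of $j(R)$, of size $\le\theta<j(\rho)$. By elementarity $j(R)$ is $j(\rho)$-directed closed in $M[G*H*K]$, so $j''H$ has a lower bound $r^*\in j(R)$. Let $H^*\ni r^*$ be $j(R)$-generic over $V[G*H*K]$. Then $j''H\subseteq H^*$, and $j$ lifts to $j:V[G*H]\to M[G*H*K*H^*]$.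

**Step 9: the ultrafilter.** Note that $j''\sigma\in M$, and that it is a subset of $j(\sigma)$ of size $\sigma<j(\rho)$, so $j''\sigma\in j(P_\rho\sigma)$. Put
$$U=\{X\subseteq P_\rho\sigma:X\in V[G*H],\ j''\sigma\in j(X)\}.$$
This is an ultrafilter on the subsets of $P_\rho\sigma$ in $V[G*H]$. It is fine, as $j(\alpha)\in j''\sigma$ for $\alpha<\sigma$. It is $\rho$-complete for families in $V[G*H]$: for $\eta<\rho$ and $X_\xi\in U$ $(\xi<\eta)$, $j(\bigcap_{\xi<\eta}X_\xi)=\bigcap_{\xi<\eta}j(X_\xi)$. It is normal: if $h\in V[G*H]$ and $h(x)\in x$ for $U$-almost all $x$, then $j(h)(j''\sigma)=j(\alpha)$ for some $\alpha<\sigma$, so $h(x)=\alpha$ for $U$-almost all $x$.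

Finally we must see that $U\in V[G*H]$. The poset $j(R)$ is $\theta^+$-closed in $M[G*H*K]$, hence in $V[G*H*K]$ by Step 6. So $K*H^*$ adds no $\theta$-sequences of ordinals to $V[G*H]$. As $|P(P_\rho\sigma)|\le\theta$ in $V[G*H]$, $U$ is coded by a subset of $\theta$, so $U\in V[G*H]$. Since $\sigma\ge\rho$ was arbitrary, $\rho$ is supercompact in $V[G*H]$. $\square$

**Lemma 8.4.** If $V$ has supercompact cardinals $\rho_0<\rho_1<\cdots$, some forcing extension $V_1$ satisfies: for every $n$, $\rho_n$ is supercompact, also after any $\rho_n$-directed closed forcing.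

*Proof.* Take the full support iteration of $\dot Q_n$ $(n<\omega)$, where $\dot Q_n$ is given by Lemma 8.3 in $V^{Q_0*\cdots*\dot Q_{n-1}}$ for $\rho_n$, with $\gamma=\rho_{n-1}$ ($\gamma=\omega$ if $n=0$). We may take $\dot Q_n$ to be a poset on a subset of $\rho_n$; deciding the last coordinate, one sees inductively that $Q_0*\cdots*\dot Q_n$ has a dense subset of size $\le\rho_n$. So up to equivalence $|Q_0*\cdots*\dot Q_{n-1}|\le\rho_{n-1}<\rho_n$, and $\rho_n$ is still supercompact before stage $n$ by the Lévy–Solovay theorem (small forcing preserves supercompactness). Hence Lemma 8.3 does apply. After stage $n$, $\rho_n$ is indestructible under $\rho_n$-directed closed forcing. The rest of the iteration, seen in the extension by $Q_0*\cdots*\dot Q_n$, is a full support iteration of length $\omega$ of posets $\dot Q_m$ $(m>n)$ that are $\rho_{m-1}^+$-directed closed, hence $\rho_n$-directed closed. By Lemma 8.1 it is $\rho_n$-directed closed. Following it with any $\rho_n$-directed closed poset of $V_1$ still gives, again by Lemma 8.1, a $\rho_n$-directed closed poset. So $\rho_n$ is supercompact after that too, and,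 with the trivial poset, in $V_1$. $\square$

## 9. A product of Cohen posets

Work in $V_1$. Let $\lambda_0=\omega$ and let $\lambda_{n+1}$ be the least inaccessible above $\rho_n$. As $\rho_{n+1}$ is a limit of inaccessibles, $\lambda_0<\rho_0<\lambda_1<\rho_1<\cdots$. Also $\lambda_n^{<\lambda_n}=\lambda_n$. Let $a=\sup_n\rho_n$.

Let $A_n$ be the set of partial functions $p:\rho_n\times\lambda_n\to\lambda_n$ with $|p|<\lambda_n$, ordered by reverse inclusion: it adds $\rho_n$ functions $\lambda_n\to\lambda_n$. Let $P=\prod_nA_n$ with full support, $P_{<n}=\prod_{k<n}A_k$, and similarly $P_{\le n}$, $P_{>n}$. Let $G$ be $P$-generic over $V_1$ with corresponding parts $G_{<n},G_n,G_{\le n},G_{>n}$, and put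
$$W_n=V_1[G_{>n}],\qquad V_1[G]=W_n[G_{\le n}].$$

**Fact 9.1.** $|A_n|=\rho_n$; $A_n$ is $\lambda_n$-directed closed and $\lambda_n^+$-c.c. Hence $P_{>n}$ is $\lambda_{n+1}$-directed closed, $\rho_n$ is supercompact in $W_n$, and $W_n$ has no new sequences of length $<\lambda_{n+1}$ of elements of $V_1$.

*Proof.* The size is $\rho_n^{<\lambda_n}=\rho_n$, as $\rho_n$ is inaccessible. The union of a directed set of fewer than $\lambda_n$ conditions is a condition, since $\lambda_n$ is regular. Given $\lambda_n^+$ conditions, the $\Delta$-system lemma (which applies as $\lambda_n^{<\lambda_n}=\lambda_n$) yields $\lambda_n^+$ of them whose domains form a $\Delta$-system. There are at most $\lambda_n$ functions from the root to $\lambda_n$, so two conditions agree on the root and are compatible. In $P_{>n}$ take lower bounds coordinatewise; each $A_k$ with $k>n$ is $\lambda_{n+1}$-directed closed. As $\rho_n<\lambda_{n+1}$, Lemma 8.4 applies to $P_{>n}$. $\square$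

**Fact 9.2.** $P_{\le n}$ is $\lambda_n^+$-c.c. in $V_1$ and in $W_n$. Also, $A_n$ is $\lambda_n^+$-c.c. in $W_n[G_{<n}]$.

*Proof.* $P_{<0}$ is trivial, and $|P_{<n}|=\rho_{n-1}<\lambda_n$ for $n\ge1$. Among $\lambda_n^+$ members of an antichain of $P_{<n}\times A_n$, $\lambda_n^+$ many would share the first coordinate, and their second coordinates would form an antichain of $A_n$; this is impossible in $V_1$. An antichain of size $\lambda_n^+<\lambda_{n+1}$ in $W_n$ would lie in $V_1$ by Fact 9.1. The same remark shows that $A_n$ is $\lambda_n^+$-c.c. in $W_n$.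

Now let $\langle a_\xi:\xi<\lambda_n^+\rangle$ be an antichain of $A_n$ in $W_n[G_{<n}]$, with $P_{<n}$-name $\dot a\in W_n$. Choose $p_\xi\in G_{<n}$ deciding $\dot a(\xi)$, all below a fixed condition forcing $\dot a$ to enumerate an antichain. As $|P_{<n}|<\lambda_n$, one $p$ serves as $p_\xi$ for $\lambda_n^+$ many $\xi$. Then in $W_n$ the set of all values $\dot a(\xi)$ decided by $p$ is an antichain of $A_n$ of size $\lambda_n^+$, a contradiction. $\square$

**Fact 9.3.** $V_1$ and $V_1[G]$ have the same cardinals and the same regular cardinals below $a$. In $V_1[G]$, $a$ is a limit cardinal of cofinality $\omega$.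

*Proof.* Let $\delta\in(\lambda_n,\lambda_{n+1}]$ be regular in $V_1$. A cofinal map from a smaller ordinal into $\delta$ has length $<\lambda_{n+1}$, so $\delta$ is regular in $W_n$ by Fact 9.1. It remains regular in $V_1[G]=W_n[G_{\le n}]$, as $\delta\ge\lambda_n^+$ and $P_{\le n}$ is $\lambda_n^+$-c.c. in $W_n$. So every regular cardinal of $V_1$ below $a$ remains regular. Successor cardinals are regular, and limit cardinals are limits of successors, so cardinals below $a$ are preserved. Conversely, what is regular in $V_1[G]$ is regular in $V_1$. The last statement follows. $\square$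

Thus "$\lambda_n^+$" is unambiguous. Let $\mu=(a^+)^{V_1[G]}$. This is a cardinal also in each $W_n\subseteq V_1[G]$. We do not need to know whether it is the successor of $a$ in $V_1$.

## 10. Extending a fine ultrafilter of $W_n$: the ultrafilters $H_n$

From now on everything is in $V_1[G]$ unless stated otherwise.

**Claim 10.1.** There is an ultrafilter $H_n$ which is $(\rho_n,\mu)$-regular with $\operatorname{cf}(\prod_{H_n}\lambda_n^+)=\lambda_n^+$.

*Proof.* **Step 1: regularity.** We take an ultrafilter that existed before $2^{\lambda_n}$ was made large. In $W_n$, where $\rho_n$ is supercompact, let $U_n$ be a $\rho_n$-complete fine ultrafilter over $I_n=(P_{\rho_n}\mu)^{W_n}$. So $X_\alpha=\{x\in I_n:\alpha\in x\}\in U_n$ for $\alpha<\mu$. In $V_1[G]$ let $H_n\supseteq U_n$ be any ultrafilter over $I_n$. Each $x\in I_n$ has size $<\rho_n$ and lies in $X_\alpha$ only for $\alpha\in x$. So the $X_\alpha$ witness $(\rho_n,\mu)$-regularity.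

**Step 2: functions into $\lambda_n^+$ are bounded.** The purpose is to apply Fact 2.3, by replacing a new function with an old one above it. Let $f:I_n\to\lambda_n^+$ in $V_1[G]$, let $\dot f\in W_n$ be a $P_{\le n}$-name for it, and let $p\in G_{\le n}$ force $\dot f:I_n\to\lambda_n^+$. In $W_n$ put
$$g(x)=\sup\{\gamma+1:\exists q\le p\ (q\Vdash\dot f(x)=\gamma)\}.$$
By the $\lambda_n^+$-c.c. (Fact 9.2) there are at most $\lambda_n$ such $\gamma$, so $g(x)<\lambda_n^+$. As $U_n$ is $\rho_n$-complete in $W_n$ and $\lambda_n^+<\rho_n$, $g$ is constant on a set in $U_n\subseteq H_n$. On this set $f<g$, so $f$ is bounded below $\lambda_n^+$. By Fact 2.3, $\operatorname{cf}(\prod_{H_n}\lambda_n^+)=\lambda_n^+$. $\square$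

## 11. Generic functions that dominate: the ultrafilters $F_n$

**Claim 11.1.** There is an ultrafilter $F_n$ over $\lambda_n$ with $\operatorname{cf}(\prod_{F_n}\lambda)\ge\rho_n$ for every infinite regular $\lambda\le\lambda_n$.

The $\xi$-th generic function $g_\xi$ will be made to dominate, modulo $F_n$, all functions that come before it. Since $g_\xi$ takes values in $\lambda_n$, we must also ask that its values are below the $\lambda$ in question, and each $\lambda$ must get its turn cofinally often.

*Proof.* **Step 1: the sets that should be in $F_n$.** Let $N=W_n[G_{<n}]$, so that $V_1[G]=N[G_n]$ and $G_n$ is $A_n$-generic over $N$. For $\xi<\rho_n$ let $g_\xi:\lambda_n\to\lambda_n$, $g_\xi(i)=(\bigcup G_n)(\xi,i)$, and $N_\xi=N[G_n\restriction(\xi\times\lambda_n)]$. Let $C_n\in V_1$ be the poset, as defined in $V_1$, of partial functions from $\lambda_n$ to $\lambda_n$ of size $<\lambda_n$. Split $A_n$ according to first coordinates below, equal to, and above $\xi$; by the product lemma, $g_\xi$ is $C_n$-generic over $N_\xi$.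

There are at most $\lambda_n<\rho_n$ infinite regular cardinals $\le\lambda_n$, and they are the same in $V_1$ and $V_1[G]$. Fix in $V_1$ a map $e$ from $\rho_n$ to these cardinals taking each value on an unbounded subset of $\rho_n$. For $\xi<\rho_n$ and $f\in N_\xi$, $f:\lambda_n\to e(\xi)$, let
$$B_{\xi,f}=\{i<\lambda_n:f(i)<g_\xi(i)<e(\xi)\}.$$
The family of these sets is a set in $V_1[G]$: the functions $f\in N_\xi$ in question are the evaluations, by the corresponding part of $G$, of nice names in $V_1$ for $P_{>n}\times P_{<n}\times(A_n\restriction(\xi\times\lambda_n))$. These names form a set, uniformly in $\xi$.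

**Step 2: the finite intersection property.** This is what is needed for $F_n$ to exist. For a fixed $\xi$, $B_{\xi,f}\cap B_{\xi,f'}=B_{\xi,\max(f,f')}$. So it suffices to prove, by induction on $k\ge1$, that for $\xi_1<\cdots<\xi_k$ the set $\bigcap_{j\le k}B_{\xi_j,f_j}$ is unbounded in $\lambda_n$. Let $Y=\bigcap_{j<k}B_{\xi_j,f_j}$, with $Y=\lambda_n$ if $k=1$. Then $Y\in N_{\xi_k}$, since $f_j$ and $g_{\xi_j}$ are in $N_{\xi_k}$ for $j<k$. By the induction hypothesis $Y$ is unbounded in the regular cardinal $\lambda_n$, so it has size $\lambda_n$. Let $\beta<\lambda_n$ and $p\in C_n$. As $|\beta\cup\operatorname{dom}p|<\lambda_n$, we can pick $i\in Y\setminus(\beta\cup\operatorname{dom}p)$. Since $e(\xi_k)$ is an infinite cardinal $\le\lambda_n$, we have $f_k(i)<f_k(i)+1<e(\xi_k)\le\lambda_n$. So $p\cup\{(i,f_k(i)+1)\}$ is a condition of $C_n$. It adds a single pair to $p$, so it is in $V_1$, even though $f_k$ need not be. Thus the conditions $q$ for which there is $i\in Y\cap\operatorname{dom}q$ with $i\ge\beta$ and $f_k(i)<q(i)<e(\xi_k)$ form a dense set in $N_{\xi_k}$. By genericity of $g_{\xi_k}$ over $N_{\xi_k}$,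 $Y\cap B_{\xi_k,f_k}\not\subseteq\beta$.

**Step 3: fewer than $\rho_n$ functions are bounded.** Let $F_n$ be an ultrafilter over $\lambda_n$ containing all $B_{\xi,f}$. Let $\lambda\le\lambda_n$ be infinite regular and let $f_\tau:\lambda_n\to\lambda$ $(\tau<\sigma)$ be given, where $\sigma<\rho_n$. By Fact 9.2, $A_n$ is $\lambda_n^+$-c.c. in $N$, so each $f_\tau$ has a nice $A_n$-name in $N$ involving at most $\lambda_n$ conditions. Each condition has fewer than $\lambda_n$ first coordinates, so at most $\lambda_n<\rho_n$ first coordinates occur in the name. As $\rho_n$ is regular, they are bounded in $\rho_n$. So $f_\tau\in N_{\xi_\tau}$ for some $\xi_\tau<\rho_n$; take the least one. As $\rho_n$ is regular in $V_1[G]$ and $\sigma<\rho_n$, and by the choice of $e$, there is $\xi<\rho_n$ with $\xi\ge\sup_\tau\xi_\tau$ and $e(\xi)=\lambda$. Then all $f_\tau$ are in $N_\xi$, so $B_{\xi,f_\tau}\in F_n$ for all $\tau$. Let $g:\lambda_n\to\lambda$ equal $g_\xi$ where $g_\xi<\lambda$, and $0$ elsewhere. On $B_{\xi,f_\tau}$ we have $f_\tau<g_\xi=g$, so $g$ is above every $f_\tau$ modulo $F_n$. Thus fewer than $\rho_n$ functions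 are never cofinal in $\prod_{F_n}\lambda$. $\square$

## 12. The two ultrafilters of Theorem A

*Proof of Theorem A.* Start with a model of ZFC with infinitely many supercompact cardinals, choose $\rho_0<\rho_1<\cdots$ among them, pass to $V_1$ by Lemma 8.4 and then to $V_1[G]$ as in Section 9. In $V_1[G]$, $a=\sup_n\rho_n$ is singular of cofinality $\omega$ and $\mu=a^+$. Claims 10.1 and 11.1 provide, for every $n$, ultrafilters $H_n$ and $F_n$ with properties (H) and (F) of Proposition 7.1. Let $E$ be a nonprincipal ultrafilter over $\omega$ and
$$D=\textstyle\sum_E(H_n\times F_n),\qquad D'=R\times D,$$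
where $R$ is an $(\omega,\mu)$-regular ultrafilter over $[\mu]^{<\omega}$.

By Proposition 7.1(i), $\operatorname{cf}(\prod_D\lambda)>\mu$ for every infinite regular $\lambda\le\mu$. So by Proposition 6.4, $D'$ is $(\omega,\mu)$-regular, hence $(\nu,\mu)$-regular for all infinite $\nu\le\mu$ by Fact 2.1, and $D$ and $D'$ have the same cofinality function. The infinite cardinals $\nu\le\mu$ are those below $a$, together with $a$ and $\mu$. By Proposition 7.1(ii) and (iii), $D$ is $(\nu,\mu)$-regular for none of those below $a$, and it is $(\nu,\mu)$-regular for $\nu=a$ and $\nu=\mu$. $\blacksquare$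

In this model the implication in the question fails already for the pair $(\omega,\mu)$: $D'$ is $(\omega,\mu)$-regular and $D$ is not. The failures are at pairs $(\nu,a^+)$ with $\nu<a$ and $a$ singular of cofinality $\omega$, a range that Theorem C does not cover.
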